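\title{The classifying space $BPU(n)$ is a stable retract of $B\mathrm{Ham}(\mathbb{CP}^{n-1})$}

\begin{abstract}
The action of $PU(n)$ on $\mathbb{CP}^{n-1}$ induces a map from $BPU(n)$ to the classifying space of the group of Hamiltonian symplectomorphisms of $\mathbb{CP}^{n-1}$. We prove that this map is split injective on integral homology, and that it has a left inverse in the stable homotopy category. The same holds for the group of all symplectomorphisms and for the group of diffeomorphisms acting trivially on $H^2$, while injectivity fails for the full diffeomorphism group when $n\ge 3$. The left inverse is built from a transfer for the bundle of unordered configurations of $n$ points, whose fiber has Euler characteristic $1$, and from the prequantum circle bundle evaluated at the $n$ points.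
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix $n\ge 2$ and let $M=\mathbb{CP}^{n-1}$ be the space of lines in $\mathbb C^n$. Let $S\subset\mathbb C^n$ be the unit sphere and $\operatorname{pr}:S\to M$, $v\mapsto[v]$, the principal $U(1)$-bundle that sends a vector to the line it spans. In coordinates $v_j=x_j+iy_j$ the Fubini--Study form $\omega_0$ is determined by
\[
\operatorname{pr}^*\omega_0=2\sum_j dx_j\wedge dy_j\big|_S ;
\]
another normalization of $\omega_0$ changes none of the groups below. Let $\operatorname{Symp}(M,\omega_0)$ be the group of diffeomorphisms preserving $\omega_0$, and $\operatorname{Ham}(M,\omega_0)$ the subgroup of Hamiltonian symplectomorphisms, the time-one maps of flows of time-dependent Hamiltonian vector fields. All diffeomorphism groups carry the $C^\infty$ topology. With it $\operatorname{Ham}(M,\omega_0)$ is a Fr\'echet Lie group with the homotopy type of a CW complex; we use only that it is a topological group.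

The group $PU(n)=U(n)/U(1)$ acts on $M$ by Hamiltonian symplectomorphisms. Writing $B\Gamma$ for Milnor's classifying space of a topological group $\Gamma$, we obtain a map
\[
i:BPU(n)\longrightarrow B\operatorname{Ham}(M,\omega_0).
\]
It takes a bundle of projective spaces with projective unitary transition functions and remembers only that the transition functions are Hamiltonian. The effect of $i$ on homology and cohomology measures how many invariants of such bundles survive this loss of linear structure. Kedra and McDuff proved that $i^*$ is surjective on cohomology with real coefficients, so that $i_*$ is injective on real homology, for all $n\ge2$ and in all degrees. The following question comes from Savelyev's paper \cite{Savelyev}.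

\medskip
\noindent\textbf{Question.} \emph{Is $i_*:H_k(BPU(n);\mathbb Z)\to H_k(B\operatorname{Ham}(M,\omega_0);\mathbb Z)$ injective for all $n\ge2$ and all $k\ge0$?}
\medskip

By the real result the kernel of $i_*$ consists of torsion classes, so the question is about torsion, and there is torsion in the first interesting degree. Both groups are path connected, so both classifying spaces are simply connected, and the Hurewicz theorem identifies $i_*$ in degree $2$ with
\[
\pi_1(PU(n))\longrightarrow\pi_1(\operatorname{Ham}(M,\omega_0)).
\]
Here $\pi_1(PU(n))\cong\mathbb Z/n$, because $PU(n)$ is the quotient of the simply connected group $SU(n)$ by its center. In degree $2$ the question thus asks whether a noncontractible loop of projective unitary maps can become contractible among Hamiltonian maps. The real result suggests the answer yes to the Question, but real classes vanish on torsion and give no evidence here. The answer is indeed yes, in a strong form.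

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $G$ be a topological group with continuous homomorphisms $PU(n)\to G\to\operatorname{Symp}(M,\omega_0)$ whose composite is the standard action; for example $G=\operatorname{Ham}(M,\omega_0)$ or $G=\operatorname{Symp}(M,\omega_0)$. Let $i:BPU(n)\to BG$ be the induced map. Then $i_*:H_*(BPU(n);\mathbb Z)\to H_*(BG;\mathbb Z)$ is split injective. More strongly, the map $\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BG$ has a left inverse in the stable homotopy category.
\end{theorem}

Here $\Sigma^\infty_+Y$ is the suspension spectrum of $Y$ with a disjoint base point; its homology is the unreduced homology of $Y$, so the second statement implies the first. The next theorem, which the Question does not need, locates the property of the group that matters.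

\begin{theorem}\label{thm:diff}
Let $\mathcal D_n\subset\operatorname{Diff}(M)$ be the group of diffeomorphisms acting trivially on $H^2(M;\mathbb Z)$.
\begin{itemize}
\item[(a)] Theorem~\ref{thm:main} holds with $\operatorname{Symp}(M,\omega_0)$ replaced by $\mathcal D_n$.
\item[(b)] For $n\ge3$ the map $H_6(BPU(n);\mathbb Z)\to H_6(B\operatorname{Diff}(M);\mathbb Z)$ is not injective.
\end{itemize}
\end{theorem}

Since $H^2(M;\mathbb Z)\cong\mathbb Z$ and complex conjugation acts on it by $-1$, the subgroup $\mathcal D_n$ has index two in $\operatorname{Diff}(M)$. It contains $\operatorname{Symp}(M,\omega_0)$, because $[\omega_0]\neq0$. So part (a) contains Theorem~\ref{thm:main}; we prove the symplectic case first because the mechanism is plainest there.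

\section{The construction, and the case $n=2$}\label{sec:outline}

A left inverse of $i$ must produce a $PU(n)$-bundle from a bundle with structure group $G$, and $G$ respects no linear structure. Two devices make this possible stably.

The first is the transfer, of the type of Becker and Gottlieb. A map $p:E\to B$ whose homotopy fibers are finite complexes has a transfer $\operatorname{tr}_p:\Sigma^\infty_+B\to\Sigma^\infty_+E$ in the backward direction. It is natural for pullbacks, and $p_*\circ\operatorname{tr}_p$ acts on homology as multiplication by the Euler characteristic of the fiber (Section~\ref{sec:transfer}). So we may replace $BG$ by the total space of any fibration over it whose fiber has Euler characteristic $1$, and look for a $PU(n)$-bundle there.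

The second device is the circle bundle $S\to M$. A symplectomorphism does not act on $\mathbb C^n$, but it lifts to $S$, uniquely up to one scalar (Section~\ref{sec:lift}). If $x_1,\dots,x_n$ are $n$ distinct points of $M$, regarded as lines, the abstract direct sum $x_1\oplus\dots\oplus x_n$ is a Hermitian vector space of dimension $n$, and the lift transports it, up to a common scalar, to the direct sum for the image points. This gives a $PU(n)$-bundle over the bundle of $n$-point configurations.

Here are the precise objects. Let $T\subset U(n)$ be the diagonal torus, let $\widetilde N=U(1)^n\rtimes\Sigma_n\subset U(n)$ be the group of monomial unitary matrices (one nonzero entry in each row and column), and let $N=\widetilde N/U(1)\subset PU(n)$, the normalizer of the maximal torus. Put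
\[
\widetilde F=\{v=(v_1,\dots,v_n)\in S^n:\ [v_1],\dots,[v_n]\in M\text{ pairwise distinct}\},
\]
and regard $v$ as the $n\times n$ matrix with columns $v_i$. The group $U(n)$ acts on $\widetilde F$ by left multiplication. The group $\widetilde N$ acts by right multiplication, which permutes the columns and multiplies them by unit scalars; this action is free because the lines $[v_i]$ are distinct. Put
\[
F=\widetilde F/\widetilde N,\qquad \bar F=\widetilde F/U(1),
\]
where $U(1)$ acts by scalars. Then $F$ is the space of $n$-element subsets of $M$. A free smooth action of a compact Lie group on a manifold defines a principal bundle, so $\widetilde F\to F$, $\widetilde F\to\bar F$ and $\bar F\to F$ are principal bundles with groups $\widetilde N$, $U(1)$ and $N$, and the last is equivariant for the left action of $PU(n)$. We shall prove that $F$ is homotopy finite with $\chi(F)=1$ (Lemma~\ref{lem:euler}), and that $\operatorname{Symp}(M,\omega_0)$ acts on the principal $N$-bundle $\bar F\to F$, extending the action of $PU(n)$ (Lemma~\ref{lem:lift}).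

For a topological group $\Gamma$ acting on a space $Y$, let $Y_{h\Gamma}=E\Gamma\times_\Gamma Y$ be the homotopy quotient, the bundle over $B\Gamma$ with fiber $Y$. For $G$ as in Theorem~\ref{thm:main}, let $G\times N$ act on $\bar F$ by $(g,m)w=g\cdot w\cdot m^{-1}$ and put
\begin{equation}\label{eq:ZG}
\begin{gathered}
Z_G=\bar F_{h(G\times N)},\qquad \pi_G:Z_G\to B(G\times N)\to BG,\\
q_G:Z_G\to B(G\times N)\to BN\to BPU(n).
\end{gathered}
\end{equation}
The space $Z_G$ is a model of the configuration bundle $F_{hG}$ on which the map $q_G$ is visible. For $G=PU(n)$ we drop the subscript and write $Z$, $\pi$, $q$. The candidate for a left inverse is $(q_G)_*\circ\operatorname{tr}_{\pi_G}$. By naturality of the transfer, its composite with $i_*$ is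
\begin{equation}\label{eq:Theta}
\Theta=q_*\circ\operatorname{tr}_\pi:\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BPU(n),
\end{equation}
in which $G$ no longer appears. Everything comes down to showing that $\Theta$ is an equivalence. If $q$ were homotopic to $\pi$, then $\Theta$ would act on homology as $\chi(F)=1$. For $n=2$ this is what happens.

\begin{example}[$n=2$]\label{ex:two}
Identify $M$ with the unit sphere in $\mathbb R^3$. For distinct points $x,y$ put $a=(x-y)/|x-y|$ and $m=(x+y)/2$. Then $|a|=1$, $m\perp a$, $|m|<1$, and $x,y=m\pm\sqrt{1-|m|^2}\,a$. Exchanging $x$ and $y$ sends $(a,m)$ to $(-a,m)$. So $F$ is an open disk bundle over $\mathbb{RP}^2$, and $\chi(F)=1$.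

Two distinct lines span $\mathbb C^2$, so every $v\in\widetilde F$ is an invertible matrix. Let $u(v)=v(v^*v)^{-1/2}$ be its unitary part. For $g\in U(2)$ and $h\in\widetilde N$,
\[
u(gvh^{-1})=gvh^{-1}\,(hv^*vh^{-1})^{-1/2}=g\,u(v)\,h^{-1},
\]
so $u$ descends to a map $\bar u:\bar F\to PU(2)$ with $\bar u(gwm^{-1})=g\,\bar u(w)\,m^{-1}$. The maps $q$ and $\pi$ classify the principal $PU(2)$-bundles over $Z$ that come from $\bar F\times PU(2)$ with the actions $(g,m)(w,b)=(gwm^{-1},mb)$ and $(g,m)(w,b)=(gwm^{-1},gb)$. The map $(w,b)\mapsto(w,\bar u(w)b)$ intertwines the two actions, since $\bar u(gwm^{-1})\,mb=g\,\bar u(w)b$. So the bundles are isomorphic, $q\simeq\pi$, and $\Theta$ induces the identity on homology.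
\end{example}

For $n\ge3$ distinct lines can be linearly dependent, the matrix $v$ can be singular, and this comparison breaks down. One cannot discard the dependent configurations. A Hamiltonian flow supported near one point moves that point in any direction and leaves the others fixed, so the set of independent configurations is not invariant under $\operatorname{Ham}(M,\omega_0)$. We shall instead show that the transfer does not see the difference between $\pi$ and $q$. This is a computation with Chern classes that divides by a polynomial, and it is conclusive only where homology is torsion free. Section~\ref{sec:untwist} therefore arranges $\Theta$ as a map over a connected space $K$, for a map $BPU(n)\to K$ with homotopy fiber $BU(n)$, and Section~\ref{sec:BU} shows that $\Theta$ is the identity on the homology of this fiber. No knowledge of the integral homology of $BPU(n)$ is needed.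

\section{Homotopy quotients}\label{sec:hq}

We recall the properties of Milnor's construction. The space $E\Gamma$ is contractible, $E\Gamma\to B\Gamma$ is a numerable principal $\Gamma$-bundle, both spaces are functorial in $\Gamma$, and two maps into $B\Gamma$ are homotopic when the bundles they pull back are isomorphic. ``Principal bundle'' always includes local triviality; a surjective homomorphism of topological groups is a principal bundle for its kernel as soon as it has a continuous section near the identity. Fiber bundles are Serre fibrations, so their fibers are their homotopy fibers. An \emph{equivalence} of spaces is a weak homotopy equivalence. A commutative square formed by $E'\to B'$ and $E\to B$ over $f:B'\to B$ is a homotopy pullback if and only if it induces equivalences of homotopy fibers $E'_{b'}\to E_{f(b')}$; if $B'$ is path connected, one point $b'$ suffices. Classifying spaces are path connected.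

\begin{lemma}\label{lem:hq}
Let $\Gamma_0\subset\Gamma$ be a closed normal subgroup such that $\Gamma\to Q=\Gamma/\Gamma_0$ is a principal $\Gamma_0$-bundle, and let $\Gamma$ act on $Y$.
\begin{itemize}
\item[(a)] The homotopy fiber of $Y_{h\Gamma}\to B\Gamma\to BQ$ is $Y_{h\Gamma_0}$, naturally for homomorphisms of pairs $(\Gamma,\Gamma_0)\to(\Gamma',\Gamma_0')$ together with equivariant maps $Y\to Y'$.
\item[(b)] If $Y\to Y/\Gamma_0$ is a principal $\Gamma_0$-bundle, then $Y_{h\Gamma_0}\simeq Y/\Gamma_0$ and $Y_{h\Gamma}\to(Y/\Gamma_0)_{hQ}$ is an equivalence.
\item[(c)] If $\Gamma_0$ is weakly contractible and acts trivially on $Y$, then $Y_{h\Gamma}\to Y_{hQ}$ is an equivalence.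
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi:E\Gamma\to EQ$ be the induced map and $Y^+=(E\Gamma\times EQ\times Y)/\Gamma$. The projection $Y^+\to Y_{h\Gamma}$ is a bundle with contractible fiber $EQ$. Hence it is an equivalence, and so is its section $[e,y]\mapsto[e,\varphi(e),y]$. The section followed by the projection $Y^+\to BQ$ is the map in question, and this projection is a bundle with fiber $(E\Gamma\times Q\times Y)/\Gamma=(E\Gamma\times Y)/\Gamma_0$. Now $E\Gamma\to E\Gamma/\Gamma_0$ is a principal $\Gamma_0$-bundle with contractible total space, so $B\Gamma_0\to E\Gamma/\Gamma_0$ is an equivalence by the long exact sequences. The map $Y_{h\Gamma_0}\to(E\Gamma\times Y)/\Gamma_0$ covers it and is the identity on the fibers $Y$, so it is an equivalence. Every space and map used is functorial in $(\Gamma,\Gamma_0,Y)$.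

(b) The projection $(E\Gamma\times Y)/\Gamma_0\to Y/\Gamma_0$ is a bundle with contractible fiber $E\Gamma$, hence an equivalence. It is the map on fibers of the projection $Y^+\to(Y/\Gamma_0)_{hQ}$ of bundles over $BQ$, which is therefore an equivalence, and composing with the section gives the map in the statement.

(c) By (a) with $Y$ a point, $B\Gamma\to BQ$ has homotopy fiber $B\Gamma_0$, which is weakly contractible. So $B\Gamma\to BQ$ is an equivalence, and $Y_{h\Gamma}\to Y_{hQ}$ covers it and is the identity on fibers.
\end{proof}

\section{The Euler characteristic of the configuration space}\label{sec:euler}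

The manifold $F$ is not compact, so two things need proof: that it is homotopy finite, and the value of $\chi(F)$. We cut off the end of $F$ with a polynomial function invariant under $U(n)$, and then count fixed points of a generic element of the torus.

\begin{lemma}\label{lem:euler}
The space $F$ has the homotopy type of a finite complex, and $\chi(F)=1$.
\end{lemma}

\begin{proof}
Identify a line with the orthogonal projection onto it. This embeds $M$ in the real vector space $\operatorname{Herm}(n)$ of Hermitian matrices as $\{A:A^2=A,\ \operatorname{tr}A=1\}$, and makes $M^n\subset\operatorname{Herm}(n)^n$ a compact real algebraic set. The singular set of an algebraic set is a proper subset, invariant under the linear automorphisms of the ambient space that preserve the set. The group $U(n)^n$ acts linearly by conjugation and is transitive on $M^n$, so $M^n$ has no singular points. Let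
\[
\rho(A_1,\dots,A_n)=\prod_{i<j}\|A_i-A_j\|^2
\]
with the Frobenius norm. This polynomial is invariant under $\Sigma_n$ and under the diagonal action of $U(n)$, and $\{\rho>0\}\subset M^n$ is the space of ordered configurations, with $F=\{\rho>0\}/\Sigma_n$. A polynomial function on the nonsingular part of a real algebraic set has finitely many critical values \cite[Cor.~2.8]{Milnor}. Choose $\varepsilon>0$ such that $\rho|_{M^n}$ has no critical value in $(0,\varepsilon]$ and $\rho>\varepsilon$ at the configuration $([e_1],\dots,[e_n])$ of coordinate lines. Take the product metric on $M^n$, which is $\Sigma_n$-invariant, and the vector field $\nabla\rho/|\nabla\rho|^2$ on $\{0<\rho\le\varepsilon\}$. Along it $\rho$ grows at unit speed, so a trajectory starting on the level $a\in(0,\varepsilon)$ stays in the compact set $\{a\le\rho\le\varepsilon\}$ and reaches the level $\varepsilon$ at time $\varepsilon-a$. This gives a $\Sigma_n$-equivariant deformation retraction of $\{\rho>0\}$ onto $\{\rho\ge\varepsilon\}$. Hence $F$ deformation retracts onto $F_\varepsilon=\{\rho\ge\varepsilon\}/\Sigma_n$, a compact smooth manifold with boundary,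 which is triangulable.

Recall the Lefschetz--Hopf formula. If a self-map $f$ of a compact polyhedron has finitely many fixed points, its Lefschetz number $\sum_k(-1)^k\operatorname{tr}(f_*|H_k(-;\mathbb Q))$ is the sum of their indices, and at an interior point of a manifold where $f$ is smooth and $1-df$ is invertible the index is the sign of $\det(1-df)$.

The torus $T$ preserves $\rho$ and so acts on $F_\varepsilon$. Choose $\zeta=\operatorname{diag}(\zeta_1,\dots,\zeta_n)\in T$ such that the numbers $\zeta_j^{\,n!}$ are pairwise distinct. If $\zeta$ fixes an $n$-element subset of $M$, then $\zeta^{n!}$ fixes each of its points. These are eigenlines of a diagonal matrix with distinct eigenvalues, that is, coordinate lines, so the subset is $e=\{[e_1],\dots,[e_n]\}$. This unique fixed point lies in the interior of $F_\varepsilon$. The tangent space there is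
\[
T_eF=\bigoplus_i\operatorname{Hom}(\mathbb Ce_i,\mathbb C^n/\mathbb Ce_i),
\]
and $d\zeta$ is complex linear and diagonal with eigenvalues $\zeta_j\zeta_i^{-1}\ne1$, $j\ne i$. The real determinant of $1-d\zeta$ is $\prod_{i\ne j}|1-\zeta_j\zeta_i^{-1}|^2>0$, so the index is $+1$. A path in $T$ joins $\zeta$ to the identity, so the Lefschetz number of $\zeta$ is $\chi(F_\varepsilon)$, and $\chi(F)=\chi(F_\varepsilon)=1$.
\end{proof}

\begin{remark}
The same proof shows that the space of $k$-element subsets of $M$ has Euler characteristic $\binom nk$, the number of $k$-element sets of coordinate lines. Among $k\ge1$ only $k=n$ gives the value $1$, and $k=n$ is also the number of lines needed to build a vector space of dimension $n$.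
\end{remark}

\section{Symplectomorphisms act on framed configurations}\label{sec:lift}

A $U(1)$-equivariant lift of a diffeomorphism $g$ of $M$ to $S$ can be multiplied by any function $\lambda:M\to U(1)$. On a configuration this rescales the $n$ columns independently, by the values of $\lambda$ at the $n$ points, so arbitrary lifts give no action on $\bar F$. We need a class of lifts closed under composition in which only constant $\lambda$ survive. Preservation of a connection is such a condition, and this lemma is the only place where the symplectic form is used.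

Let $\alpha=\sum_j(x_j\,dy_j-y_j\,dx_j)|_S$. This form is $U(n)$-invariant and takes the value $1$ on the generator $iv$ of the $U(1)$-action, so it is a connection form on $S\to M$, and $d\alpha=\operatorname{pr}^*\omega_0$. For an equivariant map $\hat g:S\to S$ and a smooth function $\lambda:M\to U(1)$,
\begin{equation}\label{eq:gauge}
(\hat g\cdot\lambda\circ\operatorname{pr})^*\alpha=\hat g^*\alpha+\operatorname{pr}^*(-i\lambda^{-1}d\lambda).
\end{equation}

\begin{lemma}\label{lem:lift}
The action of $\operatorname{Symp}(M,\omega_0)$ on $F$ lifts to a continuous left action on $\bar F$ that commutes with the right action of $N$ and extends the action of $PU(n)$ by left multiplication.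
\end{lemma}

\begin{proof}
For $g\in\operatorname{Symp}(M,\omega_0)$ let $\mathcal L(g)$ be the set of smooth $U(1)$-equivariant maps $\hat g:S\to S$ covering $g$ with $\hat g^*\alpha=\alpha$.

\emph{$\mathcal L(g)$ is nonempty.} The real first Chern class of $S$ is a constant multiple of the class of the curvature $\omega_0$, which $g$ preserves. Since $H^2(M;\mathbb Z)$ is torsion free, $g^*c_1(S)=c_1(S)$. Principal $U(1)$-bundles are classified by $c_1$, so $g^*S\cong S$, which means that $g$ has an equivariant lift $\hat g_0$. The connections $\hat g_0^*\alpha$ and $\alpha$ have the same curvature $g^*\omega_0=\omega_0$, so $\hat g_0^*\alpha-\alpha=\operatorname{pr}^*b$ with $db=0$. As $H^1(M;\mathbb R)=0$, we have $b=df$, and by \eqref{eq:gauge} the lift $\hat g_0\cdot e^{-if\circ\operatorname{pr}}$ lies in $\mathcal L(g)$.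

\emph{$\mathcal L(g)$ is a single $U(1)$-orbit.} Two equivariant lifts of $g$ differ by a function $\lambda:M\to U(1)$. If both preserve $\alpha$, then $d\lambda=0$ by \eqref{eq:gauge}, and $\lambda$ is constant.

\emph{The action.} For $\hat g\in\mathcal L(g)$ put $g\cdot[v_1,\dots,v_n]=[\hat gv_1,\dots,\hat gv_n]\in\bar F$. Another choice of $\hat g$, or of the representative $v$, multiplies all columns by the same scalar, so this is well defined. A composite of lifts preserving $\alpha$ preserves $\alpha$, so $\mathcal L(g)\mathcal L(g')\subset\mathcal L(gg')$; with $\operatorname{id}\in\mathcal L(\operatorname{id})$ this shows that we have an action. For $A\in U(n)$ the map $A|_S$ lies in $\mathcal L([A])$, so the action extends that of $PU(n)$. Applying $\hat g$ to each column commutes with permuting the columns and, by equivariance, with rescaling them, so the action commutes with $N$.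

\emph{Continuity.} The idea is that $\hat g$ is determined by its value at one point and by parallel transport. Let $\operatorname{PT}_\gamma$ be parallel transport for $\alpha$ along a piecewise $C^1$ path $\gamma$ in $M$. If $\gamma$ lies in the domain of a smooth local section $s$, then $\operatorname{PT}_\gamma(s(\gamma(0)))=s(\gamma(1))\exp(-i\int_\gamma s^*\alpha)$. Subdividing a general path into such pieces, we see that $\operatorname{PT}_\gamma(w)$ depends continuously on $w$ and on $\gamma$ in the piecewise $C^1$ topology. Since $\hat g\in\mathcal L(g)$ preserves horizontal curves, $\hat g\circ\operatorname{PT}_\gamma=\operatorname{PT}_{g\gamma}\circ\hat g$.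

Fix $g_0$ and $v_0\in S$, a local section $s$ near $g_0[v_0]$, and a neighborhood $\mathcal U$ of $g_0$ such that $g[v_0]$ lies in the domain of $s$ for $g\in\mathcal U$. For $g\in\mathcal U$ let $\hat g\in\mathcal L(g)$ be the element with $\hat g(v_0)=s(g[v_0])$. We claim that $(g,v)\mapsto\hat g(v)$ is continuous on $\mathcal U\times S$. Fix $v_1\in S$. For $x$ in a chart ball about $[v_1]$ let $\gamma_x$ be a fixed smooth path from $[v_0]$ to $[v_1]$ followed by the straight segment to $x$. For $v$ near $v_1$ write $v=\operatorname{PT}_{\gamma_{[v]}}(v_0)\,\mu(v)$, where $\mu(v)\in U(1)$ is continuous in $v$. Then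
\[
\hat g(v)=\operatorname{PT}_{g\gamma_{[v]}}\big(s(g[v_0])\big)\,\mu(v),
\]
and $(g,x)\mapsto g\circ\gamma_x$ is continuous into piecewise $C^1$ paths. This proves the claim. Hence $\mathcal U\times\widetilde F\to\bar F$ is continuous, and since $\mathcal U\times\widetilde F\to\mathcal U\times\bar F$ is an open surjection, the action map $\mathcal U\times\bar F\to\bar F$ is continuous.
\end{proof}

\section{The transfer}\label{sec:transfer}

We need a transfer over the arbitrary base $BG$, and we need to know that it can be computed fiber by fiber along a map from the base to another space. Both are immediate if the transfer is defined as the colimit of a map of local systems. In this section a space is an $\infty$-groupoid, that is, a space up to equivalence, and categories are $\infty$-categories.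

\subsection*{Local systems}
Let $\mathcal V$ be the category $\mathrm{Sp}$ of spectra or the derived category $D(R)$ with $R=\mathbb Z$ or $\mathbb Q$. It is stable and closed symmetric monoidal with unit $\mathbf 1$, and the tensor product preserves colimits in each variable. Let $C:\mathrm{Spaces}\to\mathcal V$ be $\Sigma^\infty_+$, respectively $C_*(-;R)$. This functor preserves colimits and is symmetric monoidal: $C(\mathrm{pt})=\mathbf 1$ and $C(Y\times Y')\simeq C(Y)\otimes C(Y')$.

For a space $B$ let $\operatorname{Loc}(B)=\operatorname{Fun}(B,\mathcal V)$. An object $X$ is a family of objects $X(b)\in\mathcal V$ with coherent transport along paths. A map is an equivalence if it is so at every point, and for connected $B$ one point suffices, because transport along a path is a natural equivalence. The pointwise tensor product makes $\operatorname{Loc}(B)$ closed symmetric monoidal, with unit the constant system $\mathbf 1_B$. For $f:B'\to B$ the restriction $f^*$ is symmetric monoidal and has a left adjoint $f_!$, the left Kan extension, with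
\[
(f_!X)(b)=\operatorname{colim}_{B'_b}X,\qquad B'_b\text{ the homotopy fiber of }f\text{ over }b.
\]
Three consequences follow from this formula. \emph{Base change}: if $p':E'\to B'$ is the homotopy pullback of $p:E\to B$ along $f$, with $f_E:E'\to E$, then $f^*p_!\simeq p'_!f_E^*$, since $p$ and $p'$ have the same fibers. \emph{Projection formula}: $f_!(X\otimes f^*Y)\simeq f_!X\otimes Y$, since tensoring with $Y(b)$ commutes with the colimit. Finally, for $r:B\to\mathrm{pt}$ we have $r_!=\operatorname{colim}_B$ and $r_!\mathbf 1_B=C(B)$, since $B$ is the colimit of the constant diagram of points indexed by $B$.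

\subsection*{Duality}
An object $X$ of a symmetric monoidal category is \emph{dualizable} if there are $X^\vee$ and maps $\operatorname{coev}:\mathbf 1\to X\otimes X^\vee$, $\operatorname{ev}:X^\vee\otimes X\to\mathbf 1$ satisfying the two triangle identities. These data are unique up to equivalence and are preserved by symmetric monoidal functors. We also write $\operatorname{ev}$ for the composite $X\otimes X^\vee\simeq X^\vee\otimes X\to\mathbf 1$ with the symmetry; then $\operatorname{ev}\circ\operatorname{coev}$ is the \emph{trace} of $\operatorname{id}_X$. In a closed category $X$ is dualizable if and only if the canonical map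
\begin{equation}\label{eq:dual}
\underline{\operatorname{Hom}}(X,\mathbf 1)\otimes Y\to\underline{\operatorname{Hom}}(X,Y)
\end{equation}
is an equivalence for all $Y$. In $\mathcal V$ both sides are exact in $X$, so dualizable objects are closed under shifts and cofibers. Hence $C(Y)$ is dualizable for a finite complex $Y$.

\begin{lemma}\label{lem:pointwise}
If $X\in\operatorname{Loc}(B)$ and each $X(b)$ is dualizable in $\mathcal V$, then $X$ is dualizable.
\end{lemma}

\begin{proof}
View $b$ as a map $\mathrm{pt}\to B$. For $W\in\mathcal V$, adjunction and the projection formula give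
\begin{align*}
\operatorname{Map}(W,b^*\underline{\operatorname{Hom}}(X,Y))&\simeq\operatorname{Map}(b_!W\otimes X,Y)\simeq\operatorname{Map}(b_!(W\otimes b^*X),Y)\\
&\simeq\operatorname{Map}(W,\underline{\operatorname{Hom}}(b^*X,b^*Y)).
\end{align*}
So $b^*$ preserves internal Hom objects and carries \eqref{eq:dual} to the same map for $X(b)$ and $Y(b)$, which is an equivalence.
\end{proof}

\subsection*{Definition and properties}
Let $p:E\to B$ be a map whose homotopy fibers $E_b$ are equivalent to finite complexes. Put $\mathcal C_p=p_!\mathbf 1_E$, the local system $b\mapsto C(E_b)$. The diagonal maps of the fibers and their projections to a point make $\mathcal C_p$ a coalgebra, with $\Delta:\mathcal C_p\to\mathcal C_p\otimes\mathcal C_p$ and counit $\epsilon:\mathcal C_p\to\mathbf 1_B$. By Lemma~\ref{lem:pointwise} it is dualizable. Define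
\[
\tau_p:\ \mathbf 1_B\xrightarrow{\ \operatorname{coev}\ }\mathcal C_p\otimes\mathcal C_p^\vee\xrightarrow{\ \Delta\otimes1\ }\mathcal C_p\otimes\mathcal C_p\otimes\mathcal C_p^\vee\xrightarrow{\ 1\otimes\operatorname{ev}\ }\mathcal C_p .
\]
As $r_!\mathcal C_p=r_!p_!\mathbf 1_E=C(E)$, we obtain the \emph{transfer} $\operatorname{tr}_p=r_!(\tau_p):C(B)\to C(E)$. For a finite covering and $\mathcal V=D(R)$, the module $C(E_b)$ is free on the points $x\in E_b$, and $1\mapsto\sum x\otimes x^\vee\mapsto\sum x\otimes x\otimes x^\vee\mapsto\sum x$: the transfer is the sum over the sheets.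

\begin{proposition}\label{prop:tr}
Let $p:E\to B$ be as above.
\begin{itemize}
\item[(a)] \emph{Naturality.} If $p':E'\to B'$ is the homotopy pullback of $p$ along $f:B'\to B$, then $f^*\tau_p\simeq\tau_{p'}$ and $(f_E)_*\circ\operatorname{tr}_{p'}\simeq\operatorname{tr}_p\circ f_*$.
\item[(b)] \emph{Change of coefficients.} The functors $\mathrm{Sp}\to D(\mathbb Z)\to D(\mathbb Q)$, with $\Sigma^\infty_+Y\mapsto C_*(Y;\mathbb Z)\mapsto C_*(Y;\mathbb Q)$, carry transfers to transfers.
\item[(c)] \emph{Linearity.} In $D(\mathbb Q)$ let $\operatorname{tr}_p^*:H^*(E;\mathbb Q)\to H^*(B;\mathbb Q)$ be the dual map. Then $\operatorname{tr}_p^*(p^*u\cdot a)=u\cdot\operatorname{tr}_p^*(a)$ for classes $u\in H^*(B;\mathbb Q)$, $a\in H^*(E;\mathbb Q)$ of even degree.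
\item[(d)] \emph{Euler characteristic.} Let all fibers have Euler characteristic $\chi$. In $D(R)$ we have $p_*\circ\operatorname{tr}_p\simeq\chi\cdot\operatorname{id}$, and $\operatorname{tr}_p^*(1)=\chi$ in $H^0(B;\mathbb Q)$.
\item[(e)] \emph{Fibers over a further base.} Let $\kappa:B\to K$ be a map. Then $\kappa_!\tau_p:\kappa_!\mathbf 1_B\to(\kappa p)_!\mathbf 1_E$ is a map in $\operatorname{Loc}(K)$ whose colimit over $K$ is $\operatorname{tr}_p$ and whose value at $y\in K$ is the transfer of the induced map $E_y\to B_y$ of homotopy fibers over $y$.
\end{itemize}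
\end{proposition}

\begin{proof}
(a) The system $f^*\mathcal C_p$ is $b'\mapsto C(E_{f(b')})=C(E'_{b'})$, which is $\mathcal C_{p'}$ as a coalgebra, and $f^*$ is symmetric monoidal; so $f^*\tau_p\simeq\tau_{p'}$. Let $r'=rf$. The counit $f_!f^*\to\operatorname{id}$ gives a natural transformation $r'_!f^*=r_!f_!f^*\to r_!$, the canonical map $\operatorname{colim}_{B'}X\circ f\to\operatorname{colim}_BX$. On $\mathbf 1_B$ it is $f_*:C(B')\to C(B)$, and on $\mathcal C_p$ it is $(f_E)_*:C(E')\to C(E)$, because $C$ preserves colimits and $E=\operatorname{colim}_BE_b$. Its naturality square for $\tau_p$ is the claim.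

(b) These functors are symmetric monoidal and preserve colimits. Applied pointwise they commute with tensor products, duals and colimits, which are all that enters the definition.

(c) Write $[-,-]$ for homotopy classes of maps. Since $\mathbf 1_B[k]=r^*\mathbb Q[k]$, adjunction gives $H^k(B;\mathbb Q)=[\mathbf 1_B,\mathbf 1_B[k]]$ and
\[
H^k(E;\mathbb Q)=[\mathbf 1_E,\mathbf 1_E[k]]=[\mathcal C_p,\mathbf 1_B[k]],
\]
and $\operatorname{tr}_p^*$ is precomposition with $\tau_p$. Composition of maps between shifts of the unit is the cup product, up to a sign that is trivial in even degrees. Let $a':\mathbf 1_E\to\mathbf 1_E[k]$ and $a:\mathcal C_p\to\mathbf 1_B[k]$ be the two adjoint forms of the class $a$. The product $p^*u\cdot a$ is $p^*u[k]\circ a'$, whose adjoint is $u[k]\circ a$. Precomposing with $\tau_p$ gives $u[k]\circ(a\circ\tau_p)=u\cdot\operatorname{tr}_p^*(a)$.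

(d) Since $(\epsilon\otimes1)\Delta=\operatorname{id}$, we have $\epsilon\circ\tau_p=\operatorname{ev}\circ\operatorname{coev}$, the trace of the identity of $\mathcal C_p$. It lies in $[\mathbf 1_B,\mathbf 1_B]=H^0(B;R)$ and is determined by its values at points $b$, where it is the trace of the identity of $C_*(E_b;R)$. Over $\mathbb Q$ this complex is a finite sum of shifts $\mathbb Q[k]$; the trace is additive on direct sums and equals $(-1)^k$ on $\mathbb Q[k]$, so it is $\chi$. Over $\mathbb Z$ the same value follows from (b) and $\mathbb Z\subset\mathbb Q$. Thus $\epsilon\circ\tau_p=\chi\cdot\operatorname{id}$. Now $p_*=r_!(\epsilon)$, and the class $1\in H^0(E;\mathbb Q)$ corresponds to $\epsilon$.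

(e) The colimit over $K$ of $\kappa_!X$ is the colimit over $B$ of $X$. Let $j_y:B_y\to B$ and $r_y:B_y\to\mathrm{pt}$. Base change gives $y^*\kappa_!\tau_p\simeq(r_y)_!j_y^*\tau_p$, and $j_y^*\tau_p$ is the map $\tau$ of the pullback $E_y\to B_y$ by (a).
\end{proof}

\section{Reduction to a self-map of $BPU(n)$}\label{sec:reduction}

Let $G$ be as in Theorem~\ref{thm:main}. By Lemma~\ref{lem:lift}, $G$ acts on $\bar F$ through $\operatorname{Symp}(M,\omega_0)$, so $Z_G$, $\pi_G$, $q_G$ of \eqref{eq:ZG} are defined. By Lemma~\ref{lem:hq}(a),(b) for $N\subset G\times N$, the homotopy fiber of $\pi_G$ is $\bar F_{hN}\simeq F$. It is homotopy finite by Lemma~\ref{lem:euler}, so $\pi_G$ has a transfer; in particular the map $\Theta$ of \eqref{eq:Theta} is defined. The next two sections prove the following.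

\begin{proposition}\label{prop:Theta}
The map $\Theta:\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BPU(n)$ is an equivalence.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The action of $G\times N$ on $\bar F$ restricts along $PU(n)\times N\to G\times N$ to the standard action, by the hypothesis on $G$ and the last clause of Lemma~\ref{lem:lift}. So this homomorphism induces a map $j:Z\to Z_G$ with $\pi_Gj=i\pi$ and $q_Gj=q$. By the naturality in Lemma~\ref{lem:hq}(a), $j$ induces the identity of $\bar F_{hN}$ on homotopy fibers, so $Z$ is the homotopy pullback of $Z_G$ along $i$. Proposition~\ref{prop:tr}(a) gives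
\[
(q_G)_*\circ\operatorname{tr}_{\pi_G}\circ\, i_*\simeq(q_G)_*\circ j_*\circ\operatorname{tr}_\pi=q_*\circ\operatorname{tr}_\pi=\Theta .
\]
By Proposition~\ref{prop:Theta}, $\Theta^{-1}\circ(q_G)_*\circ\operatorname{tr}_{\pi_G}$ is a left inverse of $i_*:\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BG$. Passing to integral homology gives a left inverse of $i_*$ on $H_k(-;\mathbb Z)$ for every $k$.
\end{proof}

For $G=\operatorname{Ham}(M,\omega_0)$ this answers the Question affirmatively for all $n\ge2$ and $k\ge0$.

\section{From $PU(n)$ to $U(n)$}\label{sec:untwist}

The two $PU(n)$-bundles on $Z$ classified by $\pi$ and $q$ are different, but the obstructions to lifting them to $U(n)$-bundles agree: a choice of matrices in place of matrices up to scalar lifts both at once. We turn this into a statement about spaces by finding one space $K$ and one map $BPU(n)\to K$ with homotopy fiber $BU(n)$ such that $\pi$ and $q$ are both maps over $K$. To have strictly commuting diagrams we realize all maps by group homomorphisms. This needs a contractible group containing $U(1)$ as a central subgroup.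

Let $\mathcal H$ be an infinite-dimensional separable complex Hilbert space. Its unitary group $U(\mathcal H)$, in the norm topology, is contractible by Kuiper's theorem. The quotient map to $PU(\mathcal H)=U(\mathcal H)/U(1)$ is a principal $U(1)$-bundle: for a unit vector $\xi$, on the open set $\{[a]:\langle a\xi,\xi\rangle\ne0\}$, which contains the identity, the representative $a$ with $\langle a\xi,\xi\rangle>0$ is a continuous section. Put $K=BPU(\mathcal H)$. We use only that $K$ is connected. (Its homotopy groups are $\pi_k(K)\cong\pi_{k-2}(U(1))$ for $k\ge2$, so $K$ is an Eilenberg--MacLane space $K(\mathbb Z,3)$.)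

Let $\Gamma$ be a compact Lie group with a central subgroup identified with $U(1)$. Put $P\Gamma=\Gamma/U(1)$ and
\[
\Gamma^\sharp=(\Gamma\times U(\mathcal H))/\{(z,z^{-1}):z\in U(1)\}.
\]
There are two surjective homomorphisms. The first, $\Gamma^\sharp\to P\Gamma$, $[\gamma,a]\mapsto[\gamma]$, has kernel $\{[1,a]\}\cong U(\mathcal H)$ and the local section $[\gamma]\mapsto[s[\gamma],1]$, with $s$ a local section of $\Gamma\to P\Gamma$. The second, $\Gamma^\sharp\to PU(\mathcal H)$, $[\gamma,a]\mapsto[a]$, has kernel $\{[\gamma,1]\}\cong\Gamma$ and the local section $[a]\mapsto[1,s'[a]]$, with $s'$ the section above. By Lemma~\ref{lem:hq}(c), $B(\Gamma^\sharp)\to B(P\Gamma)$ is an equivalence. By Lemma~\ref{lem:hq}(a), if $\Gamma^\sharp$ acts on $Y$, the homotopy fiber of $Y_{h\Gamma^\sharp}\to K$ is $Y_{h\Gamma}$. A homomorphism $\Gamma\to\Gamma'$ that is the identity on $U(1)$ induces $\Gamma^\sharp\to\Gamma'^\sharp$, compatibly with both projections.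

Apply this to $U(n)$, to $\widetilde N$, and to $D=U(n)\times\widetilde N$ with central subgroup $\{(z,z)\}$. The projections $D\to U(n)$, $D\to\widetilde N$ and the inclusion $\widetilde N\subset U(n)$ are the identity on $U(1)$. Let $D$ act on $\widetilde F$ by $(g,h)v=gvh^{-1}$. The elements $(z,z)$ act trivially, so $PD$ acts, and $D^\sharp$ acts through $D^\sharp\to PD$; on the subgroup $D\subset D^\sharp$ this is the original action. Put $X=B(U(n)^\sharp)$, with its map $\kappa:X\to K$, and
\[
Z^\sharp=\widetilde F_{hD^\sharp},\qquad \pi^\sharp:Z^\sharp\to B(D^\sharp)\to X,\qquad q^\sharp:Z^\sharp\to B(D^\sharp)\to B(\widetilde N^\sharp)\to X,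
\]
induced by the first and the second projection of $D$. Both $\kappa\pi^\sharp$ and $\kappa q^\sharp$ are induced by the homomorphism $D^\sharp\to PU(\mathcal H)$, $[g,h,a]\mapsto[a]$. So $\kappa\pi^\sharp=\kappa q^\sharp$.

\begin{lemma}\label{lem:model}
There is a commutative diagram with vertical equivalences
\[
\begin{array}{ccccccc}
X&\xleftarrow{\ \pi^\sharp\ }&Z^\sharp&\longrightarrow&B(\widetilde N^\sharp)&\longrightarrow&X\\
\downarrow&&\downarrow&&\downarrow&&\downarrow\\
BPU(n)&\xleftarrow{\ \pi\ }&Z&\longrightarrow&BN&\longrightarrow&BPU(n).
\end{array}
\]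
Consequently $\pi^\sharp$ has a transfer, and $\Theta$ corresponds to $\Theta^\sharp=q^\sharp_*\circ\operatorname{tr}_{\pi^\sharp}$ under $X\simeq BPU(n)$.
\end{lemma}

\begin{proof}
The first, third and fourth vertical maps are instances of $B(\Gamma^\sharp)\to B(P\Gamma)$. The second is the composite $Z^\sharp\to\widetilde F_{hPD}\to Z$. Its first factor is an equivalence by Lemma~\ref{lem:hq}(c), since the kernel $U(\mathcal H)$ is contractible and acts trivially. The homomorphism $PD\to PU(n)\times N$ is a surjection of Lie groups with kernel $(U(1)\times U(1))/\{(z,z)\}\cong U(1)$, in which $(z,z')$ acts on $\widetilde F$ by the scalar $zz'^{-1}$. This action is free with quotient $\bar F$, so the second factor is an equivalence by Lemma~\ref{lem:hq}(b). The squares commute because the homomorphisms that induce them do: $[g,h,a]\in D^\sharp$ goes to $[g]\in PU(n)$ and to $[h]\in N$ along both routes. The left square has vertical equivalences, so it is a homotopy pullback, and Proposition~\ref{prop:tr}(a) identifies the two transfers.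
\end{proof}

The homotopy fibers of $X$ and $Z^\sharp$ over the base point of $K$ are $BU(n)$ and $Z_0=\widetilde F_{hD}$. By the naturality in Lemma~\ref{lem:hq}(a), the maps induced by $\pi^\sharp$ and $q^\sharp$ are
\[
\pi_0:Z_0\to BD\to BU(n),\qquad q_0:Z_0\to BD\to B\widetilde N\to BU(n),
\]
given by the two projections of $D$. The homotopy fiber of $\pi_0$ is $\widetilde F_{h\widetilde N}\simeq F$ by Lemma~\ref{lem:hq}(a),(b).

\begin{proposition}\label{prop:BU}
The map $\Theta_0=(q_0)_*\circ\operatorname{tr}_{\pi_0}$ induces the identity on $H_*(BU(n);\mathbb Z)$.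
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:Theta} from Proposition~\ref{prop:BU}]
By Lemma~\ref{lem:model} we may treat $\Theta^\sharp$. By Whitehead's theorem, a map of bounded below spectra that induces an isomorphism on integral homology is an equivalence, and $\Sigma^\infty_+X$ is bounded below. By Proposition~\ref{prop:tr}(b) it therefore suffices to work in $D(\mathbb Z)$. Consider in $\operatorname{Loc}(K)$ the composite
\[
\theta:\ \kappa_!\mathbf 1_X\xrightarrow{\ \kappa_!\tau_{\pi^\sharp}\ }(\kappa\pi^\sharp)_!\mathbf 1_{Z^\sharp}=(\kappa q^\sharp)_!\mathbf 1_{Z^\sharp}\longrightarrow\kappa_!\mathbf 1_X ,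
\]
where the last map is $\kappa_!$ of the counit $q^\sharp_!q^{\sharp*}\mathbf 1_X\to\mathbf 1_X$; this is where $\kappa\pi^\sharp=\kappa q^\sharp$ is used. The last map has colimit $q^\sharp_*$ and value $(q_0)_*$ at the base point. By Proposition~\ref{prop:tr}(e), the colimit of $\theta$ over $K$ is $\Theta^\sharp$ and its value at the base point is $\Theta_0$, an equivalence by Proposition~\ref{prop:BU}. Since $K$ is connected, $\theta$ is an equivalence, and so is its colimit.
\end{proof}

The argument shows that $\Theta$ is invertible, not that it is the identity: a map of local systems that is the identity on the homology of a fiber is only known to be an equivalence. This is why the left inverse in Theorem~\ref{thm:main} contains the factor $\Theta^{-1}$.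

\section{The computation over $BU(n)$}\label{sec:BU}

We prove Proposition~\ref{prop:BU}. Recall that $H^*(BU(n);\mathbb Z)=\mathbb Z[c_1,\dots,c_n]$, so that $H_*(BU(n);\mathbb Z)$ is free and finitely generated in each degree and embeds in $H_*(BU(n);\mathbb Q)$. By Proposition~\ref{prop:tr}(b) it is enough to show that the dual map $\Theta_0^*=\operatorname{tr}_{\pi_0}^*\circ\, q_0^*$ is the identity on $H^*(BU(n);\mathbb Q)$. From now on cohomology is rational.

\subsection*{Restriction to the torus}
Let $\iota:BT\to BU(n)$ be induced by the inclusion and let $\Lambda=H^*(BT)=\mathbb Q[t_1,\dots,t_n]$, where $t_k$ is the first Chern class of the $k$-th coordinate line bundle. The map $\iota^*$ is injective and sends $c_j$ to the elementary symmetric polynomial $e_j(t)$. Put $Z_T=\widetilde F_{h(T\times\widetilde N)}$ with projection $p:Z_T\to BT$. By Lemma~\ref{lem:hq}(a) the natural map $Z_T\to Z_0$ induces the identity of $\widetilde F_{h\widetilde N}$ on homotopy fibers, so $p$ is the homotopy pullback of $\pi_0$ along $\iota$, with fiber $F$. Let $q_T$ be the composite $Z_T\to Z_0\xrightarrow{q_0}BU(n)$.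

To split bundles into lines we order the points. Let $T'=U(1)^n\subset\widetilde N$, a normal subgroup with quotient $\Sigma_n$, and $Z_T^{\mathrm{ord}}=\widetilde F_{h(T\times T')}$. By Lemma~\ref{lem:hq}(a), in the model $(E(T\times\widetilde N)\times\widetilde F)/(T\times T')$ from its proof, the map $Z_T^{\mathrm{ord}}\to Z_T$ is an $n!$-sheeted covering. It is injective on rational cohomology, since the sum over the sheets composed with pullback is multiplication by $n!$.

\subsection*{Two bundles and their relations}
Let $V=(\iota p)^*\gamma$ and $W=q_T^*\gamma$, where $\gamma=EU(n)\times_{U(n)}\mathbb C^n$ is the universal bundle. Both come from the equivariant bundle $\widetilde F\times\mathbb C^n$ over $\widetilde F$, with the actions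
\[
V:\ (g,h)(v,y)=(gvh^{-1},gy),\qquad W:\ (g,h)(v,w)=(gvh^{-1},hw).
\]
We have $c(V)=\prod_k(1+t_k)$, writing $t_k$ for $p^*t_k$. Over $Z_T^{\mathrm{ord}}$ the matrix $h=\operatorname{diag}(h_1,\dots,h_n)$ is diagonal, so $W$ is the sum of its coordinate lines, and the $i$-th column of $gvh^{-1}$ is $gv_ih_i^{-1}$. The map $(v,w_i)\mapsto(v,w_iv_i)$ is equivariant, because $(h_iw_i)(gv_ih_i^{-1})=g(w_iv_i)$. It identifies the $i$-th coordinate line of $W$ with the line subbundle $L_i\subset V$ whose fiber is $\mathbb Cv_i$. Thus $W\cong L_1\oplus\dots\oplus L_n$ is the abstract direct sum of Section~\ref{sec:outline}. Put $\ell_i=c_1(L_i)$.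

\begin{remark}\label{rem:c1}
For $n=2$ the sum map $L_1\oplus L_2\to V$ is an isomorphism, as in Example~\ref{ex:two}. For $n\ge3$ already $c_1(W)\ne c_1(V)$. Indeed, the fiber of $Z_T^{\mathrm{ord}}\to BT$ is $\widetilde F/T'$, the space of ordered configurations. On it $V$ is trivial and $L_i$ is the tautological bundle of the $i$-th factor of $M^n$. The complement of $\widetilde F/T'$ in $M^n$ is a union of closed submanifolds of codimension $2n-2\ge4$, so by general position the inclusion is an isomorphism on $\pi_1$ and $\pi_2$, hence on $H^2$, and $\ell_1+\dots+\ell_n$ restricts to a nonzero class.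
\end{remark}

All we know about the lines is that each lies in $V$ and that any two are distinct. These two facts give relations. Put
\[
P(x)=\prod_k(x-t_k)=\sum_{m=0}^n(-1)^{n-m}e_{n-m}(t)\,x^m,\qquad Q(x,y)=\frac{P(x)-P(y)}{x-y}\in\Lambda[x,y].
\]
Let $h_m(x,y)=\sum_{a+b=m}x^ay^b$. Since $(x^{m+1}-y^{m+1})/(x-y)=h_m(x,y)$,
\[
Q(x,y)=\sum_{m=0}^{n-1}(-1)^{n-1-m}e_{n-1-m}(t)\,h_m(x,y),\qquad Q(x,x)=P'(x).
\]

\begin{lemma}\label{lem:relations}
In $H^*(Z_T^{\mathrm{ord}})$ we have $P(\ell_i)=0$ for all $i$ and $Q(\ell_i,\ell_j)=0$ for $i\neq j$.
\end{lemma}

\begin{proof}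
The bundle $V/L_i$ has rank $n-1$ and total Chern class $c(V)\sum_m(-\ell_i)^m$. Hence
\[
0=c_n(V/L_i)=\sum_me_{n-m}(t)(-\ell_i)^m=(-1)^nP(\ell_i).
\]
For $i\ne j$ the lines $\mathbb Cv_i$ and $\mathbb Cv_j$ are distinct, hence independent, so $L_i\oplus L_j$ is a subbundle of $V$ and the quotient has rank $n-2$. As $(1+x)^{-1}(1+y)^{-1}=\sum_m(-1)^mh_m(x,y)$,
\[
0=c_{n-1}\big(V/(L_i\oplus L_j)\big)=\sum_m(-1)^me_{n-1-m}(t)\,h_m(\ell_i,\ell_j)=(-1)^{n-1}Q(\ell_i,\ell_j).
\qquad\qedhere
\]
\end{proof}

\subsection*{The difference of characteristic classes is torsion over $\Lambda$}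
Informally, the first relation says that $\ell_i$ is one of the roots $t_k$, and the second says that different $\ell_i$ are different roots. This becomes literally true over the field of fractions $\mathbf k=\mathbb Q(t_1,\dots,t_n)$, where the roots are distinct. Let $I\subset\Lambda[x_1,\dots,x_n]$ be the ideal generated by all $P(x_i)$ and all $Q(x_i,x_j)$ with $i\ne j$. It is homogeneous when all $t_k$ and $x_i$ have the same degree.

\begin{example}[$n=2,3$]
For $n=2$, $Q(x_1,x_2)=x_1+x_2-e_1(t)$, so $e_1(x)-e_1(t)\in I$. For $n=3$, $Q(x,y)=x^2+xy+y^2-e_1(t)(x+y)+e_2(t)$. With $\delta=x_1+x_2+x_3-e_1(t)$,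
\[
Q(x_1,x_2)-Q(x_1,x_3)=(x_2-x_3)\,\delta .
\]
By symmetry $(x_i-x_j)\delta\in I$ for all $i,j$. Therefore $P'(x_1)\delta=Q(x_1,x_1)\delta\equiv Q(x_1,x_2)\delta\equiv0$ modulo $I$, and also $P(x_1)\delta\in I$. The polynomials $P$ and $P'$ are coprime in $\mathbf k[x]$, and clearing denominators in a B\'ezout identity gives $0\ne u\in\Lambda$ in the ideal $(P,P')$ of $\Lambda[x]$. So $u\delta\in I$, although $\delta\notin I$ by Remark~\ref{rem:c1} and Lemma~\ref{lem:relations}.
\end{example}

\begin{lemma}\label{lem:algebra}
Let $f\in\mathbb Q[x_1,\dots,x_n]$ be a homogeneous symmetric polynomial. There is a nonzero homogeneous $u\in\Lambda$ with $u\,(f(x)-f(t))\in I$.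
\end{lemma}

\begin{proof}
Since $P$ has the distinct roots $t_1,\dots,t_n$ in $\mathbf k$, we have $\mathbf k[x_i]/(P(x_i))\cong\mathbf k^n$ by evaluation at the roots. Taking the tensor product over $i$,
\[
\mathbf k[x_1,\dots,x_n]/(P(x_1),\dots,P(x_n))\cong\prod_a\mathbf k,
\]
where $a$ runs over all maps from $\{1,\dots,n\}$ to itself and the factor $a$ is the evaluation $x_i\mapsto t_{a(i)}$. In the factor $a$, the element $Q(x_i,x_j)$ becomes $(0-0)/(t_{a(i)}-t_{a(j)})=0$ if $a(i)\ne a(j)$, and $P'(t_{a(i)})=\prod_{k\ne a(i)}(t_{a(i)}-t_k)\ne0$ if $a(i)=a(j)$. Dividing a product of fields by an ideal removes exactly the factors in which some generator is nonzero. The surviving $a$ are injective, hence bijective, and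
\[
\mathbf k[x]/I\,\mathbf k[x]\cong\prod_{a\in\Sigma_n}\mathbf k .
\]
For $a\in\Sigma_n$ we have $f(t_{a(1)},\dots,t_{a(n)})=f(t)$ by symmetry; here it matters that the number of points equals the number of roots. So $f(x)-f(t)\in I\,\mathbf k[x]$, and clearing denominators gives $0\ne u'\in\Lambda$ with $u'(f(x)-f(t))\in I$. As $I$ and $f(x)-f(t)$ are homogeneous, any nonzero homogeneous component $u$ of $u'$ has the same property.
\end{proof}

The surviving factors correspond to the ordered configurations $([e_{a(1)}],\dots,[e_{a(n)}])$, $a\in\Sigma_n$, fixed by $T$. These are linearly independent, and they all lie over the single fixed point $e\in F$ of Lemma~\ref{lem:euler}.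

\begin{proof}[Proof of Proposition~\ref{prop:BU}]
Let $c\in H^*(BU(n))$ be homogeneous, with $\iota^*c=f(t)$ for a homogeneous symmetric polynomial $f$, and let $u$ be as in Lemma~\ref{lem:algebra}. The class $c$ is a polynomial in the Chern classes, so on a sum of line bundles it takes the value $f$ of their first Chern classes. Thus on $Z_T^{\mathrm{ord}}$ we have $q_T^*c=f(\ell_1,\dots,\ell_n)$ and $p^*\iota^*c=f(t)$. By Lemma~\ref{lem:relations} the homomorphism of $\Lambda$-algebras $\Lambda[x]\to H^*(Z_T^{\mathrm{ord}})$, $x_i\mapsto\ell_i$, kills $I$. Hence
\[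
p^*u\cdot\big(q_T^*c-p^*\iota^*c\big)=0
\]
in $H^*(Z_T^{\mathrm{ord}})$, and therefore in $H^*(Z_T)$. Apply $\operatorname{tr}_p^*$. All classes have even degree, so Proposition~\ref{prop:tr}(c),(d) and $\chi(F)=1$ give $\operatorname{tr}_p^*(p^*(u\,\iota^*c))=u\,\iota^*c\cdot\operatorname{tr}_p^*(1)=u\,\iota^*c$ and
\[
u\cdot\big(\operatorname{tr}_p^*q_T^*c-\iota^*c\big)=0\quad\text{in }\Lambda .
\]
The ring $\Lambda$ is a domain and $u\ne0$, so $\operatorname{tr}_p^*q_T^*c=\iota^*c$. By Proposition~\ref{prop:tr}(a), $\iota^*\Theta_0^*c=\iota^*\operatorname{tr}_{\pi_0}^*q_0^*c=\operatorname{tr}_p^*q_T^*c=\iota^*c$. Since $\iota^*$ is injective, $\Theta_0^*c=c$.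
\end{proof}

This completes the proof of Proposition~\ref{prop:Theta} and of Theorem~\ref{thm:main}.

\section{Diffeomorphism groups}\label{sec:diff}

A diffeomorphism in $\mathcal D_n$ preserves $c_1(S)$ but not the curvature of $\alpha$, so it has equivariant lifts but in general none preserving $\alpha$. The remedy is to let the curvature form vary. The forms in the class $[\omega_0]$ make up a contractible space, each determines a connection continuously, and adding this space to the fiber does not change its homotopy type.

\begin{proof}[Proof of Theorem~\ref{thm:diff}(a)]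
It suffices to treat $G=\mathcal D_n$: for $PU(n)\to G\to\mathcal D_n$, a stable left inverse for $\mathcal D_n$, precomposed with $\Sigma^\infty_+BG\to\Sigma^\infty_+B\mathcal D_n$, is a stable left inverse for $G$.

Let $\Omega$ be the space of closed $2$-forms on $M$ in the class $[\omega_0]$, with the $C^\infty$ topology. It is convex, hence contractible, and $\mathcal D_n$ acts on it continuously by $g_*\eta=(g^{-1})^*\eta$. Let $\mathcal G$ be the Green operator of the Hodge Laplacian $dd^*+d^*d$ of the Fubini--Study metric; it is continuous in the $C^\infty$ topology, commutes with $d$, and inverts the Laplacian on the orthogonal complement of the harmonic forms. For $\eta\in\Omega$ put $\beta(\eta)=d^*\mathcal G(\eta-\omega_0)$. The form $\eta-\omega_0$ is exact, hence orthogonal to the harmonic forms, and $d\mathcal G(\eta-\omega_0)=\mathcal Gd(\eta-\omega_0)=0$. So $d\beta(\eta)=(dd^*+d^*d)\mathcal G(\eta-\omega_0)=\eta-\omega_0$, and $\alpha_\eta=\alpha+\operatorname{pr}^*\beta(\eta)$ is a connection on $S$ with curvature $\eta$.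

For $g\in\mathcal D_n$ and $\eta\in\Omega$ let $\mathcal L(g,\eta)$ be the set of smooth $U(1)$-equivariant lifts $\hat g$ of $g$ with $\hat g^*\alpha_{g_*\eta}=\alpha_\eta$. Since $g^*c_1(S)=c_1(S)$ by the definition of $\mathcal D_n$, an equivariant lift $\hat g_0$ exists. The connections $\hat g_0^*\alpha_{g_*\eta}$ and $\alpha_\eta$ both have curvature $g^*g_*\eta=\eta$, and \eqref{eq:gauge} holds for every connection form. So the first two steps of the proof of Lemma~\ref{lem:lift} show that $\mathcal L(g,\eta)$ is a single $U(1)$-orbit. If $\hat g\in\mathcal L(g,\eta)$ and $\hat g'\in\mathcal L(g',g_*\eta)$, then $(\hat g'\hat g)^*\alpha_{g'_*g_*\eta}=\hat g^*\alpha_{g_*\eta}=\alpha_\eta$, so $\hat g'\hat g\in\mathcal L(g'g,\eta)$. Therefore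
\[
g\cdot(\eta,[v_1,\dots,v_n])=(g_*\eta,[\hat gv_1,\dots,\hat gv_n]),\qquad\hat g\in\mathcal L(g,\eta),
\]
is an action of $\mathcal D_n$ on $\Omega\times\bar F$ that commutes with $N$ and covers the diagonal action on $\Omega\times F$. For continuity, parallel transport for $\alpha_\eta$ is $\operatorname{PT}^\eta_\gamma=\exp(-i\int_\gamma\beta(\eta))\operatorname{PT}_\gamma$, which is continuous in $(\eta,\gamma)$ and the initial point, and $\hat g\circ\operatorname{PT}^\eta_\gamma=\operatorname{PT}^{g_*\eta}_{g\gamma}\circ\hat g$. In the notation of the last step of the proof of Lemma~\ref{lem:lift}, write $v=\operatorname{PT}^\eta_{\gamma_{[v]}}(v_0)\,\mu(\eta,v)$ with $\mu$ continuous. The lift in $\mathcal L(g,\eta)$ with $\hat g(v_0)=s(g[v_0])$ satisfies $\hat g(v)=\operatorname{PT}^{g_*\eta}_{g\gamma_{[v]}}(s(g[v_0]))\,\mu(\eta,v)$, which is continuous in $(g,\eta,v)$.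

The group $PU(n)$ fixes $\omega_0\in\Omega$, we have $\alpha_{\omega_0}=\alpha$, and $A|_S\in\mathcal L([A],\omega_0)$ for $A\in U(n)$. So the inclusion $\bar F=\{\omega_0\}\times\bar F\subset\Omega\times\bar F$ is equivariant along $PU(n)\times N\to\mathcal D_n\times N$. Put $Z'=(\Omega\times\bar F)_{h(\mathcal D_n\times N)}$, with $\pi':Z'\to B\mathcal D_n$ and $q':Z'\to BN\to BPU(n)$ as in \eqref{eq:ZG}. By Lemma~\ref{lem:hq}(a),(b) the homotopy fiber of $\pi'$ is $\Omega\times F\simeq F$. The inclusion induces $j:Z\to Z'$ with $\pi'j=i\pi$ and $q'j=q$, and on homotopy fibers $j$ is the equivalence $F\to\Omega\times F$. So $Z$ is the homotopy pullback of $Z'$ along $i$, Proposition~\ref{prop:tr}(a) gives $q'_*\circ\operatorname{tr}_{\pi'}\circ\,i_*\simeq\Theta$, and Proposition~\ref{prop:Theta} finishes the proof.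
\end{proof}

For the full group the construction stops at complex conjugation $\sigma:[v]\mapsto[\bar v]$. It reverses the sign of $c_1(S)\neq0$ and so has no equivariant lift, and the conjugate-linear lift $v\mapsto\bar v$ satisfies $\overline{vh}=\bar v\bar h$, so it twists the action of $N$ instead of commuting with it. Part (b) shows that this is no defect of the method.

\begin{proof}[Proof of Theorem~\ref{thm:diff}(b)]
Let $n\ge3$ and let $i:BPU(n)\to B\operatorname{Diff}(M)$. Since $\sigma[A]\sigma^{-1}=[\bar A]$, conjugation by $\sigma$ in $\operatorname{Diff}(M)$ restricts to complex conjugation on $PU(n)$. An inner automorphism of a topological group $\Gamma$ induces a self-map of $B\Gamma$ homotopic to the identity, because it pulls $E\Gamma$ back to an isomorphic bundle. Write $x\mapsto\bar x$ for the map induced on $H_*(BPU(n);\mathbb Z)$ by complex conjugation. Then $i_*\bar x=i_*x$.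

By Lemma~\ref{lem:hq}(a) the map $BSU(n)\to BPU(n)$ has homotopy fiber $B(\mathbb Z/n)$, which is rationally acyclic, and this map commutes with complex conjugation. So $H^*(BPU(n);\mathbb Q)\cong H^*(BSU(n);\mathbb Q)=\mathbb Q[c_2,\dots,c_n]$. Conjugation pulls the universal bundle back to its conjugate and so sends $c_k$ to $(-1)^kc_k$. The generators have degrees $4,6,\dots,2n$, so for $n\ge3$ the only monomial of degree $6$ is $c_3$. Hence $H_6(BPU(n);\mathbb Q)\cong\mathbb Q$, and conjugation acts on it by $-1$. Take $x\in H_6(BPU(n);\mathbb Z)$ of infinite order. Then $x+\bar x$ vanishes rationally, so $m(x+\bar x)=0$ for some $m\ge1$. Therefore $i_*(2mx)=i_*(m(x+\bar x))=0$, while $2mx\ne0$.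
\end{proof}

\begin{thebibliography}{9}

\bibitem{Milnor}
Milnor, \emph{Singular points of complex hypersurfaces}.

\bibitem{Savelyev}
Yasha Savelyev, \emph{Smooth simplicial sets and universal Chern-Weil for infinite dimensional groups}, arXiv:2112.13272 (2021).

\end{thebibliography}
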